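# Tor-independent semidualizing modules whose tensor product is not semidualizing

Throughout, rings are commutative and noetherian. Complexes are indexed homologically, so differentials lower the degree. For a complex $\mathbb K$ of finitely generated free $A$-modules, $\mathbb K^*$ is the dual complex with $(\mathbb K^*)_n=\operatorname{Hom}_A(\mathbb K_{-n},A)$; signs of its differentials play no role and are dropped. If $\mathbb K_n\to\mathbb K_{n-1}$ has matrix $d_n$, then the differential of $\mathbb K^*$ *leaving degree $1-n$* has matrix $d_n^{T}$.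

## 1. The guess "Tor-independence is enough", tested on small rings

**Definition.** A finitely generated $R$-module $C$ is *semidualizing* if the homothety map $\chi_C\colon R\to\operatorname{Hom}_R(C,C)$ is an isomorphism and $\operatorname{Ext}^n_R(C,C)=0$ for all $n\ge1$. An $R$-complex $X$ with bounded, finitely generated homology is *semidualizing* if $R\to\mathbf R\mathrm{Hom}_R(X,X)$ is an isomorphism in $\mathcal D(R)$. A local ring $(R,\mathfrak m)$ is *Gorenstein on the punctured spectrum* if $R_{\mathfrak p}$ is Gorenstein for every prime $\mathfrak p\ne\mathfrak m$.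

The module $R$ is always semidualizing; so is a canonical module $\omega_R$ of a Cohen–Macaulay local ring. If $\operatorname{Tor}^R_n(B,C)=0$ for $n\ge1$ (we call $B$ and $C$ *Tor-independent*), then $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$, and the complex is semidualizing exactly when the module $B\otimes_RC$ is.

The following question comes from Anders J. Frankild, Sean Sather-Wagstaff and Amelia Taylor, "Relations between semidualizing complexes", arXiv:0712.3275 (2007).

> Let $R$ be a complete Cohen–Macaulay local ring of dimension $d\ge1$ that is Gorenstein on the punctured spectrum, and let $B$, $C$ be Tor-independent semidualizing $R$-modules. Must $B\otimes^{\mathbf L}_RC$ be semidualizing?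

The natural first guess is *yes*: the hypotheses leave very little room away from $\mathfrak m$, and Tor-independence seems to remove the remaining trouble. Here are four tests.

**Test 1: $B=R$.** Then $B\otimes_RC=C$, and the guess holds.

**Test 2: $R$ Gorenstein.** A semidualizing module over a Gorenstein local ring is free of rank one (Christensen, Trans. AMS 353 (2001), Cor. 8.6). So $B\otimes_RC\cong R$, and the guess holds. Applied to the rings $R_{\mathfrak p}$, this says that under the hypotheses of the question $B_{\mathfrak p}\cong C_{\mathfrak p}\cong R_{\mathfrak p}$ for all $\mathfrak p\ne\mathfrak m$. Everything interesting happens at $\mathfrak m$.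

**Test 3: a ring with non-free $B$ and $C$.** Let $\mathcal O=k[[t]]$ and $S=k[[x^3,x^4,x^5]]$ with $t=x^3$. Over $\mathcal O$ the ring $S$ is free with basis $1,p=x^4,q=x^5$. Since $p^2=tq$, $pq=t^3$, $q^2=t^2p$, we get $S/tS=k[p,q]/(p,q)^2$, with a two-dimensional socle; hence $S$ is not Gorenstein and $\omega_S=\operatorname{Hom}_{\mathcal O}(S,\mathcal O)$ needs two generators. But $S[1/t]=k((x))$ is a field.

Put $R=S\otimes_{\mathcal O}S$. It is free of rank $9$ over $\mathcal O$, it is local with residue field $k$ (look modulo $t$), and $R[1/t]\cong k((x))[y]/(y^3-x^3)$ is Gorenstein. Let $B=\omega_S\otimes_{\mathcal O}S$ and $C=S\otimes_{\mathcal O}\omega_S$. These are semidualizing by flat base change along the two maps $S\to R$, and neither is free, since each needs two generators. If $\mathbb F$ is an $S$-free resolution of $\omega_S$, then $\mathbb F\otimes_{\mathcal O}S$ is an $R$-free resolution of $B$, and $(\mathbb F\otimes_{\mathcal O}S)\otimes_RC=\mathbb F\otimes_{\mathcal O}\omega_S$. Its homology is $\omega_S\otimes_{\mathcal O}\omega_S$ in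 degree $0$ and zero elsewhere, because $\omega_S$ is $\mathcal O$-free. So $B$ and $C$ are Tor-independent and $B\otimes_RC\cong\omega_S\otimes_{\mathcal O}\omega_S\cong\operatorname{Hom}_{\mathcal O}(R,\mathcal O)=\omega_R$. The guess holds again.

**Test 4: the diagonal $B=C$.** Here one can say something in general.

**Proposition 1.** Let $R$ be local of depth $\ge1$, Gorenstein on the punctured spectrum, and let $B$ be a semidualizing module with $\operatorname{depth}(B\otimes_RB)\ge1$. Then $B\cong R$.

*Proof.* For $\mathfrak p\ne\mathfrak m$ we have $B_{\mathfrak p}\cong R_{\mathfrak p}$ by Test 2, so the swap $\tau(x\otimes y)=y\otimes x$ becomes the identity after localizing at $\mathfrak p$. Hence $(\tau-1)(B\otimes B)$ is supported only at $\mathfrak m$, so it has finite length. It sits in a module of depth $\ge1$, so it is $0$. Thus the swap is trivial on $(B/\mathfrak mB)^{\otimes2}$. If $B/\mathfrak mB$ had two linearly independent vectors $e,f$, then $e\otimes f\ne f\otimes e$. So $B$ is cyclic, and it is faithful because $R\cong\operatorname{Hom}(B,B)$;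 hence $B\cong R$. $\square$

So if $B\otimes_RC$ has positive depth, a counterexample must have $B\not\cong C$. All four tests support the guess. It is nevertheless false.

**Theorem 2.** Let $k$ be a field that is not algebraic over a finite field (e.g. $k=\mathbb Q$). There is a complete Cohen–Macaulay local ring $R$ of dimension $1$ with residue field $k$, Gorenstein on the punctured spectrum, and semidualizing $R$-modules $B,C$ with $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge1$, such that $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$ is not semidualizing. Moreover $B\otimes_RC$ can be taken maximal Cohen–Macaulay.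

This refutes the statement in the question, already for $d=1$. For $d\ge2$ together with "Gorenstein on the punctured spectrum" we make no claim.

## 2. Where a proof of the guess stops, and the class $\mathcal A_G$

We use repeatedly the textbook formula $\operatorname{Ass}\operatorname{Hom}(M,N)=\operatorname{Supp}M\cap\operatorname{Ass}N$ for $M$ finitely generated. If $G$ is semidualizing over $W$, then $G$ is faithful, so $\operatorname{Supp}G=\operatorname{Spec}W$. Consequently
$$\operatorname{Hom}_W(G,N)\ne0\ \text{ for every }N\neq0,\qquad \operatorname{Ass}G=\operatorname{Ass}\operatorname{Hom}_W(G,G)=\operatorname{Ass}W.\tag{1}$$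
In particular an element that is regular on $W$ is regular on $G$.

**Lemma 3.** Let $B,C$ be semidualizing $R$-modules with $B\otimes^{\mathbf L}_RC$ bounded. Then $B\otimes^{\mathbf L}_RC$ is semidualizing if and only if the natural map $\varphi\colon C\to\mathbf R\mathrm{Hom}_R(B,B\otimes^{\mathbf L}_RC)$ is an isomorphism. In particular, for Tor-independent $B$ and $C$, the module $B\otimes_RC$ is semidualizing if and only if $C\to\operatorname{Hom}_R(B,B\otimes_RC)$ is bijective and $\operatorname{Ext}^n_R(B,B\otimes_RC)=0$ for all $n\ge1$.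

*Proof.* The composite
$$R\xrightarrow{\chi_C}\mathbf R\mathrm{Hom}(C,C)\xrightarrow{\mathbf R\mathrm{Hom}(C,\varphi)}\mathbf R\mathrm{Hom}(C,\mathbf R\mathrm{Hom}(B,B\otimes^{\mathbf L}C))\simeq\mathbf R\mathrm{Hom}(B\otimes^{\mathbf L}C,B\otimes^{\mathbf L}C)$$
is the homothety morphism, because $\varphi$ corresponds to the identity of $B\otimes^{\mathbf L}C$ under adjunction. Since $\chi_C$ is an isomorphism, $B\otimes^{\mathbf L}C$ is semidualizing if and only if $\mathbf R\mathrm{Hom}(C,U)=0$, where $U$ is the cone of $\varphi$. The cohomology of $U$ is finitely generated and bounded below. If $U\not\simeq0$ and $H^s(U)$ is its lowest nonzero cohomology, then $H^s\mathbf R\mathrm{Hom}(C,U)=\operatorname{Hom}(C,H^s(U))\neq0$ by (1). So $\mathbf R\mathrm{Hom}(C,U)=0$ if and only if $U\simeq0$. $\square$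

**The straightforward attempt.** In the situation of the question put $M=B\otimes_RC$ and try to verify the criterion. By Test 2 the map $C\to\operatorname{Hom}(B,M)$ is bijective at every $\mathfrak p\neq\mathfrak m$, and $\operatorname{Ext}^n(B,M)_{\mathfrak p}=0$ for $n\ge1$. So the kernel, the cokernel and all these Ext modules have finite length. The kernel is a finite length submodule of $C$, and $\mathfrak m\notin\operatorname{Ass}R=\operatorname{Ass}C$, so the kernel is $0$. At this point the argument stops: what is left is a list of finite length modules, and none of the hypotheses says that the cokernel or the Ext modules vanish. We now reverse direction and look for a way to make one of them nonzero.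

**Definition.** Let $G$ be a semidualizing $W$-module. A finitely generated $W$-module $M$ is in the class $\mathcal A_G$ (the Auslander class of $G$) if $\operatorname{Tor}^W_i(M,G)=0$ and $\operatorname{Ext}^i_W(G,M\otimes G)=0$ for all $i\ge1$, and the natural map $M\to\operatorname{Hom}_W(G,M\otimes G)$ is an isomorphism.

Free modules of finite rank lie in $\mathcal A_G$, and a finite direct sum is in $\mathcal A_G$ if and only if each summand is. Lemma 3 says: for Tor-independent $B,C$, the module $B\otimes_RC$ is semidualizing if and only if $C\in\mathcal A_B$. The next two lemmas tell us how $\mathcal A_G$ behaves along acyclic complexes.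

**Lemma 4.** Let $G$ be a semidualizing $W$-module and $\mathbb K$ an acyclic complex of finitely generated free modules with $\mathbb K\otimes_WG$ acyclic. Then every cycle module $P_n=Z_n(\mathbb K)$ lies in $\mathcal A_G$.

*Proof.* The complex $\cdots\to\mathbb K_{n+2}\to\mathbb K_{n+1}\to P_n\to0$ is a free resolution, so $\operatorname{Tor}_i(P_n,G)=H_{n+1+i}(\mathbb K\otimes G)=0$ for $i\ge1$. Also $P_n\otimes G=\operatorname{coker}(\mathbb K_{n+2}\otimes G\to\mathbb K_{n+1}\otimes G)\cong Z_n(\mathbb K\otimes G)$ by acyclicity.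

Apply $\operatorname{Hom}(G,-)$ to the exact sequence $0\to P_n\otimes G\to\mathbb K_n\otimes G\to\mathbb K_{n-1}\otimes G$ and use $\operatorname{Hom}(G,\mathbb K_j\otimes G)=\mathbb K_j$. This identifies $\operatorname{Hom}(G,P_n\otimes G)$ with $\ker(\mathbb K_n\to\mathbb K_{n-1})=P_n$ through the natural map.

Now apply $\operatorname{Hom}(G,-)$ to $0\to P_n\otimes G\to\mathbb K_n\otimes G\to P_{n-1}\otimes G\to0$. The map $\operatorname{Hom}(G,\mathbb K_n\otimes G)\to\operatorname{Hom}(G,P_{n-1}\otimes G)$ is the surjection $\mathbb K_n\to P_{n-1}$, and $\operatorname{Ext}^{\ge1}(G,\mathbb K_n\otimes G)=0$. So $\operatorname{Ext}^1(G,P_n\otimes G)=0$ for all $n$, and $\operatorname{Ext}^{i+1}(G,P_n\otimes G)\cong\operatorname{Ext}^i(G,P_{n-1}\otimes G)$ for $i\ge1$. Induction on $i$, for all $n$ at once, finishes the proof. $\square$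

**Lemma 5.** Let $0\to M\to F\to M'\to0$ be exact with $F$ free of finite rank. If $M\in\mathcal A_G$, then $M'\in\mathcal A_G$.

*Proof.* First, $\operatorname{Tor}_i(M',G)\cong\operatorname{Tor}_{i-1}(M,G)=0$ for $i\ge2$. Next, $\operatorname{Tor}_1(M',G)=\ker(M\otimes G\to F\otimes G)$, hence $\operatorname{Hom}(G,\operatorname{Tor}_1(M',G))$ is the kernel of $\operatorname{Hom}(G,M\otimes G)\to\operatorname{Hom}(G,F\otimes G)$. This map is $M\to F$, which is injective. By (1), $\operatorname{Tor}_1(M',G)=0$. So $0\to M\otimes G\to F\otimes G\to M'\otimes G\to0$ is exact. Applying $\operatorname{Hom}(G,-)$ and $\operatorname{Ext}^1(G,M\otimes G)=0$ gives an exact sequence $0\to M\to F\to\operatorname{Hom}(G,M'\otimes G)\to0$, so $M'\cong\operatorname{Hom}(G,M'\otimes G)$ naturally. Finally $\operatorname{Ext}^i(G,M'\otimes G)\cong\operatorname{Ext}^{i+1}(G,M\otimes G)=0$ for $i\ge1$. $\square$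

Lemma 5 is the lever of the whole proof. Suppose $M$ is a syzygy in an acyclic complex $\mathbb L$ of free modules. If $M\in\mathcal A_G$, then all later cosyzygies of $M$ are in $\mathcal A_G$, so $\mathbb L\otimes G$ is acyclic to the *right* of $M$. Homology of $\mathbb L\otimes G$ to the right of $M$ therefore proves $M\notin\mathcal A_G$, while Tor-vanishing for $M$ only concerns homology to the *left*. So we look for a complex with homology on one side only.

## 3. Towers of finite algebras

**Definition.** A complex $\mathbb K$ of finitely generated free $A$-modules is *totally acyclic* if $\mathbb K$ and $\mathbb K^*$ are acyclic. A finitely generated $A$-module $P$ is *totally reflexive* if $\operatorname{Ext}^i_A(P,A)=0=\operatorname{Ext}^i_A(\operatorname{Hom}_A(P,A),A)$ for $i\ge1$ and $P\to\operatorname{Hom}_A(\operatorname{Hom}_A(P,A),A)$ is an isomorphism.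

For example, over $A=k[x]/(x^2)$ the complex $\cdots\xrightarrow{x}A\xrightarrow{x}A\xrightarrow{x}\cdots$ is totally acyclic, with cycle modules $xA\cong k$.

If $\mathbb K$ is totally acyclic, then $P=Z_0(\mathbb K)$ is totally reflexive. Indeed $P=\operatorname{coker}(\mathbb K_2\to\mathbb K_1)$ gives $\operatorname{Ext}^i(P,A)=H_{-1-i}(\mathbb K^*)=0$, and
$$P^*=Z_{-1}(\mathbb K^*)\cong\operatorname{coker}\big((\mathbb K^*)_1\to(\mathbb K^*)_0\big),\tag{2}$$
so $\operatorname{Ext}^i(P^*,A)=H_{-i}(\mathbb K)=0$ for $i\ge1$, and $P^{**}=\ker(\mathbb K_0\to\mathbb K_{-1})=P$.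

**Lemma 6.** Let $A\to A'$ be a finite homomorphism such that $A'$ is a totally reflexive $A$-module (e.g. finitely generated free). Then $\omega=\operatorname{Hom}_A(A',A)$ is a semidualizing $A'$-module.

*Proof.* Let $\mathbb F\to\omega$ be an $A'$-free resolution by finitely generated modules. Then $\operatorname{Hom}_{A'}(\mathbb F,\omega)=\operatorname{Hom}_A(\mathbb F,A)$ by adjunction. The terms of $\mathbb F$ are finite sums of copies of $A'$, and $\operatorname{Ext}_A^{\ge1}(A',A)=0$, so the cohomology of $\operatorname{Hom}_A(\mathbb F,A)$ is $\operatorname{Ext}^n_A(\omega,A)$. Hence $\operatorname{Ext}_{A'}^n(\omega,\omega)\cong\operatorname{Ext}_A^n(\omega,A)=0$ for $n\ge1$ and $\operatorname{Hom}_{A'}(\omega,\omega)\cong\operatorname{Hom}_A(\omega,A)$. The homothety by $r\in A'$ goes to $f\mapsto(rf)(1)=f(r)$, so $\chi_\omega$ becomes the biduality isomorphism of $A'$. $\square$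

**Towers of free algebras give nothing.** Lemma 6 suggests a machine. Take finite homomorphisms $S'\to W\to R$, put $G=\operatorname{Hom}_{S'}(W,S')$, and on $R$ consider
$$B=R\otimes_WG,\qquad C=\operatorname{Hom}_W(R,W).$$
Test 3 is the case $\mathcal O\to S\to S\otimes_{\mathcal O}S$. Suppose both steps are finite and free. Then $B$ and $C$ are Tor-independent semidualizing modules, but
$$B\otimes_RC\cong G\otimes_W\operatorname{Hom}_W(R,W)\cong\operatorname{Hom}_W(R,G)\cong\operatorname{Hom}_{S'}(R,S'),$$
which is semidualizing by Lemma 6, since $R$ is free over $S'$. The argument uses freeness of $R$ over $W$ in the middle isomorphism. If $R$ is only *totally reflexive* over $W$, then $C$ is still semidualizing by Lemma 6, while this isomorphism is no longer available. So we let $R$ be $W\oplus P\oplus W$ with $P$ a totally reflexive, non-free $W$-module. By Lemma 4 we want $P\in\mathcal A_G$, so that $B$ is semidualizing; by Lemma 5 we want $P^*$ to be Tor-independent of $G$ but not in $\mathcal A_G$.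

## 4. Admissible algebras and the ring $A[M]$

We need a supply of rings satisfying the hypotheses on $R$. Fix a field $k$ and $\mathcal O=k[[t]]$.

**Definition.** An *admissible algebra* is a commutative $\mathcal O$-algebra $A$, finite free and nonzero over $\mathcal O$, local with residue field $k$, with $A[1/t]$ Gorenstein.

Such an $A$ is complete: it is finite over $\mathcal O$, hence $t$-adically complete, and a power of its maximal ideal lies in $tA$, because $A/tA$ is a finite-dimensional local $k$-algebra. The element $t$ is regular and $A/tA$ is artinian, so $A$ is Cohen–Macaulay of dimension $1$. The maximal ideal is the only prime containing $t$, so at any other prime $A$ is a localization of $A[1/t]$. Thus $A$ is Gorenstein on the punctured spectrum. Examples are $\mathcal O$ and the rings $S$ and $S\otimes_{\mathcal O}S$ of Test 3.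

We use the textbook fact that a flat local extension of a Gorenstein local ring with Gorenstein closed fibre is Gorenstein (Bruns–Herzog, *Cohen–Macaulay Rings*, Cor. 3.3.15).

**Lemma 7.** Let $A$ be admissible.

(a) Let $r\ge1$ and let $tA^r\subseteq M\subseteq A^r$ be a submodule. Let $A[M]=A\oplus M\oplus A\eta$ with
$$(x,m,z)(x',m',z')=(xx',\,xm'+x'm,\,xz'+x'z+m\cdot m'),$$
where $m\cdot m'$ is the dot product of $A^r$. Then $A[M]$ is admissible.

(b) Let $T$ be a finite-dimensional local $k$-algebra with residue field $k$ and $\operatorname{Hom}_k(T,k)\cong T$ as $T$-modules. Then $T\otimes_kA$ is admissible.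

*Proof.* (a) The product is commutative; it is associative because $M\cdot M\subseteq A\eta$ and $\eta M=0=\eta^2$. As a submodule of a finite free module over the principal ideal domain $\mathcal O$, $M$ is finite free over $\mathcal O$; hence so is $A[M]$. The ideal $M\oplus A\eta$ is nilpotent with quotient $A$, so $A[M]$ is local with residue field $k$. Inverting $t$ turns $M$ into $A_t^r$, so $A[M][1/t]=A_t\oplus A_t^r\oplus A_t\eta$. Its primes correspond to the primes $\mathfrak q$ of $A_t$, because the kernel of the map to $A_t$ is nilpotent. The localization at the prime over $\mathfrak q$ is the free local extension $A_{\mathfrak q}\oplus A_{\mathfrak q}^r\oplus A_{\mathfrak q}\eta$ of the Gorenstein ring $A_{\mathfrak q}$, with closed fibre $\kappa\oplus\kappa^r\oplus\kappa\eta$. In this artinian local ring an element $(0,m,z)$ of the maximal ideal is killed by $\kappa^r$ only if $m\cdot m'=0$ for all $m'$, i.e. $m=0$. So the socle is $\kappa\eta$ and the fibre is Gorenstein.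

(b) The algebra $T\otimes_kA$ is finite free over $\mathcal O$. The maximal ideal $\mathfrak n$ of $T$ is nilpotent and $(T\otimes_kA)/\mathfrak n(T\otimes_kA)=A$, so $T\otimes_kA$ is local with residue field $k$. After inverting $t$, it is flat over the Gorenstein ring $A[1/t]$; the fibre over $\kappa$ is the local algebra $T\otimes_k\kappa$, and $\operatorname{Hom}_\kappa(T\otimes_k\kappa,\kappa)\cong T\otimes_k\kappa$, so it is Gorenstein. $\square$

*Example.* Take $A=\mathcal O$, $r=1$, $M=t\mathcal O$, and let $m$ be the generator $t$ of $M$. Then $A[M]=\mathcal O[m,\eta]/(m^2-t^2\eta,\,m\eta,\,\eta^2)$. Modulo $t$ it becomes $k[m,\eta]/(m^2,m\eta,\eta^2)$, with socle $\langle m,\eta\rangle$. So $A[M]$ is admissible and not Gorenstein. With $M=A$ one gets instead $\mathcal O[m]/(m^3)$, which is Gorenstein.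

## 5. Reduction to a complex with one-sided homology

**Proposition 8.** Let $W$ be admissible, $G$ a semidualizing $W$-module, and $\mathbb A$ a totally acyclic complex of finitely generated free $W$-modules with $\mathbb A_0=W^2$, such that

1. $\mathbb A\otimes_WG$ is acyclic;
2. $H_j(\mathbb A^*\otimes_WG)=0$ for $j\ge0$;
3. for some $s<0$, $H_s(\mathbb A^*\otimes_WG)\neq0$ and it is annihilated by $t$.

Then there is a submodule $P$ with $tW^2\subseteq P\subseteq W^2$ such that the conclusion of Theorem 2 holds for $R=W[P]$, $B=R\otimes_WG$, $C=\operatorname{Hom}_W(R,W)$, with $B\otimes_RC$ maximal Cohen–Macaulay.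

*Proof.*

**Step 1: a syzygy that becomes free when $t$ is inverted.** *We need $P$ to be squeezed between $tW^2$ and $W^2$, so that $W[P]$ makes sense. A syzygy of $\mathbb A$ has no reason to be, but a syzygy of the cone of $t$ is.* Let $\mathbb K=\operatorname{cone}(t\colon\mathbb A\to\mathbb A)$, that is, $\mathbb K_m=\mathbb A_m\oplus\mathbb A_{m-1}$ with $\partial(x,y)=(\partial x+ty,-\partial y)$. Then $\mathbb K$ and $\mathbb K\otimes G$ are acyclic, being cones of maps between acyclic complexes. Let $P=Z_0(\mathbb K)$. A pair $(x,y)$ lies in $P$ if $\partial x+ty=0$ and $\partial y=0$; the second condition follows from the first, since $t\,\partial y=-\partial\partial x=0$ and $t$ is regular. Also $x$ determines $y$. So $(x,y)\mapsto x$ identifies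
$$P=\{x\in\mathbb A_0:\partial x\in t\mathbb A_{-1}\},\qquad tW^2\subseteq P\subseteq W^2.$$
(In rank one, for $W=\mathcal O[x]/(x^2)$ and the complex with all differentials $x$, this gives $P=\{w: xw\in tW\}=(t,x)$.) By Lemma 7(a), $R=W[P]$ is admissible.

**Step 2: the homology of $\mathbb K^*\otimes G$.** *We transfer conditions 2 and 3 from $\mathbb A^*$ to $\mathbb K^*$.* Dualizing the degreewise split sequence of the cone gives an exact sequence $0\to\mathbb J\to\mathbb K^*\to\mathbb A^*\to0$ with $\mathbb J_j=(\mathbb A^*)_{j+1}$ and connecting map $\pm t$. So $\mathbb K^*$ is acyclic, and $\mathbb K$ is totally acyclic. Tensoring with $G$ gives exact sequences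
$$H_{j+1}(\mathbb A^*\otimes G)\to H_j(\mathbb K^*\otimes G)\to H_j(\mathbb A^*\otimes G)\xrightarrow{\pm t}H_j(\mathbb A^*\otimes G).$$
For $j\ge0$ the outer terms around $H_j(\mathbb K^*\otimes G)$ vanish. For $j=s$ the last map is zero, so $H_s(\mathbb K^*\otimes G)$ maps onto $H_s(\mathbb A^*\otimes G)\ne0$. Hence
$$H_j(\mathbb K^*\otimes G)=0\ (j\ge0),\qquad H_s(\mathbb K^*\otimes G)\ne0.\tag{3}$$
The module $P$ is totally reflexive, and by (2) the complex $\cdots\to(\mathbb K^*)_1\to(\mathbb K^*)_0\to P^*\to0$ is a free resolution. So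
$$\operatorname{Tor}^W_i(P^*,G)=H_i(\mathbb K^*\otimes G)=0\quad(i\ge1).\tag{4}$$

**Step 3: $C$ and $B$ are semidualizing.** As $W$-modules $R\cong W\oplus P\oplus W$ and $C\cong W\oplus P^*\oplus W$. Since $R$ is totally reflexive over $W$, $C$ is semidualizing by Lemma 6.

By Lemma 4, $P\in\mathcal A_G$, hence $R\in\mathcal A_G$ as a $W$-module. Let $\mathbb G\to G$ be a $W$-free resolution by finitely generated modules. Since $\operatorname{Tor}_{\ge1}^W(R,G)=0$, $R\otimes_W\mathbb G$ is an $R$-free resolution of $B$. Therefore, for every $R$-module $Y$,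
$$\operatorname{Ext}_R^n(B,Y)\cong H^n\operatorname{Hom}_R(R\otimes_W\mathbb G,Y)=H^n\operatorname{Hom}_W(\mathbb G,Y)=\operatorname{Ext}^n_W(G,Y).\tag{5}$$
For $Y=B=R\otimes_WG$ and $n\ge1$ this is zero because $R\in\mathcal A_G$. For $n=0$ the map $\chi_B$ becomes $r\mapsto(g\mapsto r\otimes g)$, $R\to\operatorname{Hom}_W(G,R\otimes_WG)$, which is bijective because $R\in\mathcal A_G$. So $B$ is semidualizing.

**Step 4: $B$ and $C$ are Tor-independent, and $B\otimes_RC$ is maximal Cohen–Macaulay.** We have $(R\otimes_W\mathbb G)\otimes_RC=\mathbb G\otimes_WC$, so $\operatorname{Tor}_i^R(B,C)\cong\operatorname{Tor}_i^W(G,C)\cong\operatorname{Tor}^W_i(G,P^*)=0$ for $i\ge1$ by (4). Moreover $B\otimes_RC\cong G\otimes_WC\cong G\oplus(G\otimes_WP^*)\oplus G$. By (3) with $j=0$, the module $P^*\otimes G=\operatorname{coker}((\mathbb K^*)_1\otimes G\to(\mathbb K^*)_0\otimes G)$ embeds in $(\mathbb K^*)_{-1}\otimes G$. By (1), $t$ is regular on $G$, so $t$ is regular on $B\otimes_RC$. Since $\dim R=1$, $B\otimes_RC$ is maximal Cohen–Macaulay.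

**Step 5: $B\otimes_RC$ is not semidualizing.** *We use the lever from Section 2.* Suppose it were. By Lemma 3, $C\to\operatorname{Hom}_R(B,B\otimes_RC)$ is bijective and $\operatorname{Ext}_R^n(B,B\otimes_RC)=0$ for $n\ge1$. By (5) with $Y=B\otimes_RC\cong G\otimes_WC$, this says that $C\to\operatorname{Hom}_W(G,G\otimes_WC)$, $c\mapsto(g\mapsto g\otimes c)$, is bijective and $\operatorname{Ext}_W^n(G,G\otimes_WC)=0$ for $n\ge1$. Together with Step 4, $C\in\mathcal A_G$ as a $W$-module, so its summand $P^*$ is in $\mathcal A_G$. Put $M_j=\operatorname{coker}((\mathbb K^*)_{j+1}\to(\mathbb K^*)_j)$. Then $M_0\cong P^*$ by (2), and since $\mathbb K^*$ is acyclic there are exact sequences $0\to M_j\to(\mathbb K^*)_{j-1}\to M_{j-1}\to0$. By Lemma 5 and descending induction, $M_j\in\mathcal A_G$ for all $j\le0$. But then $H_i(\mathbb K^*\otimes G)=\operatorname{Tor}_1^W(M_{i-1},G)=0$ for all $i\le1$, which contradicts (3). $\square$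

**Periodic complexes cannot be used.** The first complexes one would feed into Proposition 8 are periodic ones, such as $\cdots\xrightarrow{x}W\xrightarrow{x}W\to\cdots$ or two-periodic variants. If $\mathbb A$ is periodic, then $H_j(\mathbb A^*\otimes G)$ is periodic in $j$, so condition 2 forces it to vanish for all $j$, contradicting condition 3. We need a complex that is genuinely different in each degree.

## 6. A totally acyclic complex twisted by powers of $\alpha$

From now on $k$ is not algebraic over a finite field. Then $k^\times$ has an element $\beta$ of infinite order: $\beta=2$ in characteristic $0$, and any transcendental element over the prime field in characteristic $p$. Put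
$$\alpha=\beta^2,\qquad c=\beta .$$
Then $\alpha^n\ne1$ for $n\ne0$, and $c\ne\alpha^n$ for all $n\in\mathbb Z$, because $c=\alpha^n$ would mean $\beta^{2n-1}=1$.

**Definition.** An element $x$ *acts exactly* on a module $M$ if $\{m:xm=0\}=xM$; equivalently, $\cdots\xrightarrow{x}M\xrightarrow{x}M\xrightarrow{x}\cdots$ is an exact complex.

For example, $x$ acts exactly on $k[x]/(x^2)$, and does not act exactly on $k=k[x]/(x)$.

**The ring $Q$.** Let $L=k[a,b]/(a^2,b^2)$ and, for $e\in\{\alpha,1\}$, $E_e=L/(b+ea)$. In $E_e$ we have $b=-ea$, so $E_e\cong k[a]/(a^2)$. Let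
$$Q=L\ltimes(E_\alpha\oplus E_1)=k[a,b,u,v]/\big(a^2,b^2,u^2,uv,v^2,(b+\alpha a)u,(b+a)v\big),$$
where $u,v$ generate the two summands, which multiply to zero.

**The complex $F$.** Put $F_n=Q^2$ with differential $F_n\to F_{n-1}$ given by
$$d_n=\begin{pmatrix}a&\alpha^{n+1}u\\v&b\end{pmatrix}.$$
It is a complex, because
$$d_nd_{n+1}=\begin{pmatrix}a^2+\alpha^{n+1}uv&\alpha^{n+1}(\alpha a+b)u\\(a+b)v&\alpha^{n+2}uv+b^2\end{pmatrix}=0 .$$
The upper right entry explains the scalar: the relation $(b+\alpha a)u=0$ makes each differential different from the one before. If $\alpha$ had finite order, $F$ would be periodic and useless; this is where the hypothesis on $k$ enters this construction.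

**The ring $T_0$.** Let $\omega_Q=\operatorname{Hom}_k(Q,k)$ and $T_0=Q\ltimes\omega_Q$. It is artinian local with residue field $k$. The pairing $\langle(q,f),(q',f')\rangle=f'(q)+f(q')$ is perfect and satisfies $\langle xy,z\rangle=\langle x,yz\rangle$, as it is the product followed by $(q,f)\mapsto f(1)$. So $\operatorname{Hom}_k(T_0,k)\cong T_0$. (For $Q=k$ this is $k[\varepsilon]/(\varepsilon^2)$.) As a $Q$-module, $T_0\cong Q\oplus\omega_Q$.

**Lemma 9.** $F\otimes_QM$ and $F^*\otimes_QM$ are acyclic for $M=Q$ and $M=\omega_Q$.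

*Proof.* On a $Q$-module killed by $u$ and $v$, both complexes have differential $\operatorname{diag}(a,b)$, so they are acyclic if $a$ and $b$ act exactly. This is so on $L$, which is free over $k[a]/(a^2)$ and over $k[b]/(b^2)$, and on $E_e$, where $b$ acts as $-ea$ with $e\ne0$. The module $Q$ has the submodule $E_\alpha\oplus E_1$ with quotient $L$, both killed by $u,v$; long exact sequences give the claim for $M=Q$. Exactness of an action passes to $k$-duals, and $\omega_Q$ has the submodule $\operatorname{Hom}_k(L,k)$ with quotient $\operatorname{Hom}_k(E_\alpha\oplus E_1,k)$; the same argument applies. $\square$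

## 7. A layer over a coefficient ring $S'$, and what $S'$ must do

We now build $W$ and $G$ from an admissible algebra $S'$, still to be chosen, and translate the conditions of Proposition 8. Let $S_0'=S'/tS'$, and let $\rho\colon Q\to M_2(S_0')$ be a homomorphism of $k$-algebras. Let $X_0=S_0'e_1\oplus S_0'e_2$, with $Q$ acting through $\rho$, and let $X_0^\star=\operatorname{Hom}_{S_0'}(X_0,S_0')$ with dual basis $e_1^*,e_2^*$; there $Q$ acts by the transposed matrices. Put
$$V=T_0\otimes_kS',$$
and let $T_0$ act on $X_0$ through the projection $T_0\to Q$. Since $\rho(q)$ is $S_0'$-linear, $X_0$ is a $V$-module, generated by $e_1,e_2$, with $tX_0=0$. Put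
$$X=\ker(V^2\to X_0),\qquad W=V[X],\qquad G=\operatorname{Hom}_{S'}(W,S').$$
We regard $W$-modules as $Q$-modules via $Q\subset T_0\subset V\subset W$; on $X_0$ this is the original $Q$-action, as $Q\subset T_0\to Q$ is the identity.

**Lemma 10.** The algebra $W$ is admissible and finite free over $S'$, and $G$ is a semidualizing $W$-module. For $D=F$ and $D=F^*$:

(a) if $D\otimes_QX_0$ is acyclic, then $D\otimes_QW$ is acyclic;

(b) $H_n(D\otimes_QG)\cong H_n(D\otimes_QX_0^\star)$ for all $n$, and this module is annihilated by $t$.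

*Proof.* $V$ is admissible by Lemma 7(b), and $tV^2\subseteq X\subseteq V^2$, so $W$ is admissible by Lemma 7(a). $V$ is $S'$-free. As an $S'$-module, $X_0\cong(S'/tS')^2$ has projective dimension $1$, so the kernel $X$ of $V^2\to X_0$ is projective over the local ring $S'$, hence free. So $W=V\oplus X\oplus V\eta$ is finite free over $S'$, and $G$ is semidualizing by Lemma 6.

(a) As a $Q$-module, $V$ is a direct sum of copies of $T_0\cong Q\oplus\omega_Q$, so $D\otimes_QV$ is acyclic by Lemma 9. The sequence $0\to X\to V^2\to X_0\to0$ shows that $D\otimes_QX$ is acyclic too.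

(b) As $Q$-modules, $G\cong\operatorname{Hom}_{S'}(V,S')^2\oplus\operatorname{Hom}_{S'}(X,S')$. Here $\operatorname{Hom}_{S'}(V,S')\cong\operatorname{Hom}_k(T_0,k)\otimes_kS'$ is a direct sum of copies of $\omega_Q\oplus Q$, so it becomes acyclic under $D\otimes_Q-$. Since $t$ kills $X_0$ and is regular on $S'$, $\operatorname{Hom}_{S'}(X_0,S')=0$. So applying $\operatorname{Hom}_{S'}(-,S')$ to $0\to X\to V^2\to X_0\to0$ gives an exact sequence, linear over $S'$ and $Q$,
$$0\to\operatorname{Hom}_{S'}(V^2,S')\to\operatorname{Hom}_{S'}(X,S')\to\operatorname{Ext}^1_{S'}(X_0,S')\to0 .$$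
The sequence $0\to S'\xrightarrow{t}S'\to S_0'\to0$ gives
$$0=\operatorname{Hom}_{S'}(X_0,S')\to\operatorname{Hom}_{S'}(X_0,S_0')\to\operatorname{Ext}^1_{S'}(X_0,S')\xrightarrow{t}\operatorname{Ext}^1_{S'}(X_0,S'),$$
and the last map is $0$ because $tX_0=0$. So $\operatorname{Ext}^1_{S'}(X_0,S')\cong X_0^\star$, naturally in $X_0$, hence $Q$-linearly. Applying $D\otimes_Q-$ gives the isomorphism, which is also linear over $S'$; and $tX_0^\star=0$. $\square$

Now put $\mathbb A=W\otimes_QF^*$, so that $\mathbb A^*\cong W\otimes_QF$, all terms being $W^2$. Then $\mathbb A\otimes_WG=F^*\otimes_QG$ and $\mathbb A^*\otimes_WG=F\otimes_QG$. By Lemma 10, the hypotheses of Proposition 8 hold as soon as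
$$\begin{aligned}&F\otimes_QX_0,\quad F^*\otimes_QX_0,\quad F^*\otimes_QX_0^\star\quad\text{are acyclic, and}\\&H_n(F\otimes_QX_0^\star)=0\text{ for }n\ge0,\quad H_s(F\otimes_QX_0^\star)\ne0\text{ for some }s<0.\end{aligned}\tag{6}$$

Two simple choices of $(S',\rho)$ fail, for definite reasons.

*The choice $S'=\mathcal O$.* Here $S_0'=k$. In general, since $X_0$ is $S_0'$-free,
$$F\otimes_QX_0^\star\cong\operatorname{Hom}_{S_0'}(F^*\otimes_QX_0,\,S_0').$$
If $S_0'$ is self-injective, for instance $k$, then acyclicity of $F^*\otimes_QX_0$ forces acyclicity of $F\otimes_QX_0^\star$, contrary to (6). So $S'_0$ must not be Gorenstein; more precisely, $F^*\otimes_QX_0$ must be an acyclic complex of free $S_0'$-modules whose $S_0'$-dual is not acyclic.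

*An action with symmetric matrices.* If all $\rho(q)$ are symmetric, for example scalar, then $X_0\cong X_0^\star$ as $Q$-modules. But (6) requires $F\otimes_QX_0$ to be acyclic and $F\otimes_QX_0^\star$ not to be. So the matrices $\rho(q)$ must really differ from their transposes.

The first obstacle is met in Section 8, by building a suitable $S'$; the second in Section 9, by letting $u$ and $v$ act through $E_{12}$ and $E_{21}$.

## 8. The coefficient ring $S'$ and four determinants

We need a version of $Q$ with two copies $b_1,b_2$ of $b$. Let $L'=k[a',b_1,b_2]/(a'^2,b_1^2,b_2^2)$, $E'_e=L'/(b_1+ea',b_2+ea')\cong k[a']/(a'^2)$ for $e\in\{\alpha,1\}$, and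
$$Q'=L'\ltimes(E'_\alpha\oplus E'_1)=k[a',b_1,b_2,u',v']/\big(a'^2,b_i^2,u'^2,u'v',v'^2,(b_i+\alpha a')u',(b_i+a')v'\big),$$
with $u',v'$ the generators of the two summands. Let $\omega_{Q'}=\operatorname{Hom}_k(Q',k)$ and $\Gamma_0=Q'\ltimes\omega_{Q'}$; as for $T_0$, $\operatorname{Hom}_k(\Gamma_0,k)\cong\Gamma_0$. For $i=1,2$ let $F^{(i)}$ have terms $F^{(i)}_n=Q'^2$ and differentials
$$d_n^{(i)}=\begin{pmatrix}a'&\alpha^{n+1}u'\\v'&b_i\end{pmatrix},$$
a complex by the same computation as for $F$.

**Lemma 11.** For $M=Q'$ and $M=\omega_{Q'}$, and $i=1,2$, the complexes $F^{(i)}\otimes_{Q'}M$ and $F^{(i)*}\otimes_{Q'}M$ are acyclic, and $a',b_1,b_2$ act exactly on $M$.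

*Proof.* The elements $a',b_1,b_2$ act exactly on $L'$, which is free over $k[a']/(a'^2)$ and over $k[b_i]/(b_i^2)$, and on $E'_e$, where $b_i$ acts as $-ea'$; hence also on the $k$-duals. The module $Q'$ is an extension of $L'$ by $E'_\alpha\oplus E'_1$, and $\omega_{Q'}$ is an extension of the duals. On these pieces, killed by $u',v'$, the complexes have differential $\operatorname{diag}(a',b_i)$. Long exact sequences give both claims; for the second, use the complexes with all terms $Q'$ and all differentials equal to $a'$, to $b_1$, or to $b_2$. $\square$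

**The module $N_0$.** *We look for a $Q'$-module on which $F^{(1)}$ and its dual behave differently.* Let $N_0$ have $k$-basis $w_1,w_2,z_1,z_2$; all generators of $Q'$ kill $z_1,z_2$ and map $\langle w_1,w_2\rangle$ to $\langle z_1,z_2\rangle$ by the $2\times2$ matrices
$$a'\mapsto I,\quad b_1\mapsto\beta_1=\operatorname{diag}(c,1),\quad b_2\mapsto\beta_2=cI,\quad u'\mapsto U=E_{12},\quad v'\mapsto V_1=E_{21}.$$
So $u'w_2=z_1$, $u'w_1=0$, $v'w_1=z_2$, $v'w_2=0$. Products of two generators act as $0$ and the relations of $Q'$ are homogeneous quadratic, so this is a $Q'$-module. It is generated by $w_1,w_2$, and $a',b_1,b_2$ act exactly on it, since their matrices are invertible.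

**Lemma 12.** $F^{(2)}\otimes N_0$, $F^{(2)*}\otimes N_0$ and $F^{(1)*}\otimes N_0$ are acyclic. $H_n(F^{(1)}\otimes N_0)\ne0$ if and only if $n\in\{-1,-2\}$.

*Proof.* Each term is $\langle w_1,w_2\rangle^2\oplus\langle z_1,z_2\rangle^2$; a differential kills the second part and maps the first part of one degree to the second part of the next by a $4\times4$ matrix. For $F^{(i)}$ and for $F^{(i)*}$ the matrices coming from $d_n^{(i)}$ and its transpose are
$$K_n=\begin{pmatrix}I&\alpha^{n+1}U\\V_1&\beta_i\end{pmatrix},\qquad \begin{pmatrix}I&V_1\\\alpha^{n+1}U&\beta_i\end{pmatrix}.$$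
(In the second, the positions of $U$ and $V_1$ are exchanged, but $U$ and $V_1$ themselves are not transposed: $u'$ and $v'$ still act on $N_0$ as before.) Subtracting multiples of the first block row shows that their determinants are $\det(\beta_i-\alpha^{n+1}V_1U)$ and $\det(\beta_i-\alpha^{n+1}UV_1)$, where $V_1U=E_{22}$ and $UV_1=E_{11}$. For $\beta_i=\operatorname{diag}(p_1,p_2)$ these are $p_1(p_2-\alpha^{n+1})$ and $(p_1-\alpha^{n+1})p_2$. Hence:

- $F^{(1)}$, with $(p_1,p_2)=(c,1)$: $c(1-\alpha^{n+1})$, which is zero if and only if $n=-1$;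
- $F^{(1)*}$: $(c-\alpha^{n+1})\cdot1\neq0$ for all $n$;
- $F^{(2)}$ and $F^{(2)*}$, with $(p_1,p_2)=(c,c)$: $c(c-\alpha^{n+1})\ne0$ for all $n$.

If all matrices are invertible, the complex is acyclic. In general the cycles of degree $n$ in $F^{(1)}\otimes N_0$ are $\ker K_n\oplus k^4$ and the boundaries are $0\oplus\operatorname{im}K_{n+1}$, so $H_n=\ker K_n\oplus\operatorname{coker}K_{n+1}$. This is nonzero exactly for $n=-1$ and $n+1=-1$. $\square$

The two formulas show how to find $N_0$: the noncommutation $UV_1\ne V_1U$ lets $F^{(1)}$ see the entry $p_2=1$, a power of $\alpha$, and lets its dual see $p_1=c$, which is not.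

**The ring $S'$.** *We now need a ring, not a module, with the same behavior.* Let $\Gamma=\Gamma_0\otimes_k\mathcal O=\Gamma_0[[t]]$, admissible by Lemma 7(b). View $N_0$ as a $\Gamma$-module via $\Gamma\to\Gamma_0\to Q'$, let $N=\ker(\Gamma^2\to N_0)$, the basis going to $w_1,w_2$, and put
$$S'=\Gamma[N].$$
Since $t\Gamma^2\subseteq N\subseteq\Gamma^2$, $S'$ is admissible by Lemma 7(a). Put $S_0'=S'/tS'$; it is a $Q'$-algebra via $Q'\subset\Gamma_0\to S_0'$.

**Lemma 13.** $F^{(2)}\otimes_{Q'}S_0'$, $F^{(2)*}\otimes_{Q'}S_0'$ and $F^{(1)*}\otimes_{Q'}S_0'$ are acyclic, and $a',b_1,b_2$ act exactly on $S_0'$. Moreover $H_n(F^{(1)}\otimes_{Q'}S_0')=0$ for $n\ge0$, and it is nonzero for $n=-3$.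

*Proof.* As $Q'$-modules, $S_0'\cong\Gamma_0\oplus N/tN\oplus\Gamma_0$ and $\Gamma_0\cong Q'\oplus\omega_{Q'}$. By Lemma 11 only $N/tN$ matters. The chain $tN\subseteq t\Gamma^2\subseteq N\subseteq\Gamma^2$, with $t\Gamma^2/tN\cong\Gamma^2/N\cong N_0$, gives exact sequences of $Q'$-modules, where $Y=N/t\Gamma^2$:
$$0\to N_0\to N/tN\to Y\to0,\qquad 0\to Y\to\Gamma_0^2\to N_0\to0 .$$
Let $D$ be $F^{(i)}$ or $F^{(i)*}$, or the complex with all terms $Q'$ and all differentials equal to $a'$, to $b_1$, or to $b_2$. By Lemma 11, $D\otimes\Gamma_0$ is acyclic, so the second sequence gives $H_n(D\otimes Y)\cong H_{n+1}(D\otimes N_0)$. If $D\otimes N_0$ is acyclic, then so are $D\otimes Y$ and, by the first sequence, $D\otimes N/tN$. With Lemma 12 and the exact actions on $N_0$ this proves the first two claims.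

For $D=F^{(1)}$ the first sequence gives exact sequences
$$H_n(D\otimes N_0)\to H_n(D\otimes N/tN)\to H_{n+1}(D\otimes N_0)\to H_{n-1}(D\otimes N_0).$$
For $n\ge0$ the first and third terms vanish by Lemma 12, hence so does the second. For $n=-3$ the first term $H_{-3}(D\otimes N_0)$ and the last term $H_{-4}(D\otimes N_0)$ vanish, so $H_{-3}(D\otimes N/tN)\cong H_{-2}(D\otimes N_0)\neq0$. $\square$

## 9. Splitting the four complexes, and the end of the proof

It remains to choose $\rho$. Define $\rho\colon Q\to M_2(S_0')$ by
$$\rho(a)=a'I,\quad\rho(b)=\operatorname{diag}(b_1,b_2),\quad\rho(u)=u'E_{12},\quad\rho(v)=v'E_{21},$$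
where $a',b_i,u',v'$ denote their images in $S_0'$. This is a well-defined ring homomorphism:

- $\rho(a)$ is scalar, so it commutes with the others; $\rho(a)^2=0$ and $\rho(b)^2=0$ because $a'^2=b_i^2=0$; $\rho(u)^2=\rho(v)^2=0$ because $E_{12}^2=E_{21}^2=0$.
- $\rho(b)\rho(u)=b_1u'E_{12}$ and $\rho(u)\rho(b)=b_2u'E_{12}$ agree, both being $-\alpha a'u'E_{12}=-\alpha\rho(a)\rho(u)$.
- $\rho(b)\rho(v)=b_2v'E_{21}$ and $\rho(v)\rho(b)=b_1v'E_{21}$ agree, both being $-a'v'E_{21}=-\rho(a)\rho(v)$.
- $\rho(u)\rho(v)=u'v'E_{11}=0$ and $\rho(v)\rho(u)=u'v'E_{22}=0$.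

Let $\operatorname{per}(x)$ denote the complex $\cdots\xrightarrow{x}S_0'\xrightarrow{x}S_0'\xrightarrow{x}\cdots$.

**Lemma 14.** With this $\rho$,
$$\begin{aligned}F\otimes_QX_0&\cong(F^{(2)}\otimes_{Q'}S_0')\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_1),\\F^*\otimes_QX_0&\cong(F^{(1)*}\otimes_{Q'}S_0')\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_2),\\F^*\otimes_QX_0^\star&\cong(F^{(2)*}\otimes_{Q'}S_0')\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_1),\\F\otimes_QX_0^\star&\cong(F^{(1)}\otimes_{Q'}S_0')\oplus\operatorname{per}(a')\oplus\operatorname{per}(b_2).\end{aligned}$$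
Consequently (6) holds with $s=-3$.

*Proof.* Let $f_1,f_2$ be the basis of $Q^2$ in each degree. The terms are $S_0'$-free on $f_ie_j=f_i\otimes e_j$, respectively $f_ie_j^*=f_i\otimes e_j^*$. Write
$$d_n=aE_{11}+\alpha^{n+1}uE_{12}+vE_{21}+bE_{22},\qquad d_n^T=aE_{11}+\alpha^{n+1}uE_{21}+vE_{12}+bE_{22}.$$
On $X_0$, $u$ and $v$ act by $u'E_{12}$ and $v'E_{21}$; on $X_0^\star$ they act by $u'E_{21}$ and $v'E_{12}$; $a$ acts by $a'I$ and $b$ by $\operatorname{diag}(b_1,b_2)$ on both. So in all four cases $a$ contributes $a'$ on the two vectors with $f_1$, and $b$ contributes $b_j$ on the vector with $f_2$ and index $j$. The contributions of $u$ and $v$ are as follows.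

$$\begin{array}{lll}
F\otimes X_0:&\alpha^{n+1}u'\colon f_2e_2\mapsto f_1e_1,&v'\colon f_1e_1\mapsto f_2e_2;\\
F^*\otimes X_0:&\alpha^{n+1}u'\colon f_1e_2\mapsto f_2e_1,&v'\colon f_2e_1\mapsto f_1e_2;\\
F^*\otimes X_0^\star:&\alpha^{n+1}u'\colon f_1e_1^*\mapsto f_2e_2^*,&v'\colon f_2e_2^*\mapsto f_1e_1^*;\\
F\otimes X_0^\star:&\alpha^{n+1}u'\colon f_2e_1^*\mapsto f_1e_2^*,&v'\colon f_1e_2^*\mapsto f_2e_1^*.
\end{array}$$

In each case two of the four basis vectors are coupled and the other two are not. In the first case the coupled pair is $(f_1e_1,f_2e_2)$, with matrix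
$$\begin{pmatrix}a'&\alpha^{n+1}u'\\v'&b_2\end{pmatrix}=d_n^{(2)},$$
and $f_1e_2$, $f_2e_1$ carry $a'$, $b_1$. In the second the pair is $(f_1e_2,f_2e_1)$, with matrix $(d_n^{(1)})^T$, and $f_1e_1$, $f_2e_2$ carry $a'$, $b_2$. In the third the pair is $(f_1e_1^*,f_2e_2^*)$, with matrix $(d_n^{(2)})^T$, and $f_1e_2^*$, $f_2e_1^*$ carry $a'$, $b_1$. In the fourth the pair is $(f_1e_2^*,f_2e_1^*)$, with matrix $d_n^{(1)}$, and $f_1e_1^*$, $f_2e_2^*$ carry $a'$, $b_2$. In the two cases with $F^*$ these are the differentials leaving degree $1-n$, as they are in $F^{(i)*}$. This proves the decompositions. By Lemma 13 the periodic summands are exact, the first three complexes are acyclic, and $H_n(F\otimes_QX_0^\star)\cong H_n(F^{(1)}\otimes_{Q'}S_0')$ vanishes for $n\ge0$ and is nonzero for $n=-3$. $\square$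

The role of the two copies $b_1,b_2$ is now visible. Tensoring $E_{12}$ from $F$ with $E_{12}$ from $X_0$ couples $f_2$ with $e_2$, so the block sees $b_2$; replacing $X_0$ by $X_0^\star$, or $F$ by $F^*$, couples $f_2$ with $e_1$ and the block sees $b_1$.

**Proof of Theorem 2.** Let $S'$ be the ring of Section 8, $\rho$ as above, and $V,X,W,G$ as in Section 7. By Lemma 10, $W$ is admissible and $G$ is a semidualizing $W$-module. Let $\mathbb A=W\otimes_QF^*$, a complex of free modules with all terms $W^2$, with $\mathbb A^*\cong W\otimes_QF$. By Lemma 14 and Lemma 10(a), $F\otimes_QW$ and $F^*\otimes_QW$ are acyclic, so $\mathbb A$ is totally acyclic. By Lemma 10(b) and Lemma 14,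
$$H_n(\mathbb A\otimes_WG)=H_n(F^*\otimes_QG)\cong H_n(F^*\otimes_QX_0^\star)=0\quad\text{for all }n,$$
which is condition 1 of Proposition 8, and
$$H_n(\mathbb A^*\otimes_WG)=H_n(F\otimes_QG)\cong H_n(F\otimes_QX_0^\star)$$
vanishes for $n\ge0$, is nonzero for $n=-3$, and is annihilated by $t$. These are conditions 2 and 3 with $s=-3$. Proposition 8 now gives the ring $R=W[P]$, which is admissible, hence complete Cohen–Macaulay local of dimension $1$ with residue field $k$ and Gorenstein on the punctured spectrum, and the modules $B=R\otimes_WG$ and $C=\operatorname{Hom}_W(R,W)$ required by Theorem 2. $\blacksquare$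

## 10. Artinian quotients and power series extensions of the example

**Artinian counterexamples.** Let $R,B,C$ be as just constructed, $M=B\otimes_RC$, and let $\bar R=R/tR$, $\bar B=B/tB$, $\bar C=C/tC$. Then $\bar B$ and $\bar C$ are Tor-independent semidualizing modules over the artinian local $k$-algebra $\bar R$, and $\bar B\otimes_{\bar R}\bar C$ is not semidualizing.

Indeed, $t$ is regular on $R$, hence on $B$ and $C$ by (1), so $\bar B\simeq B\otimes^{\mathbf L}_R\bar R$ and $\mathbf R\mathrm{Hom}_{\bar R}(\bar B,\bar B)\simeq\mathbf R\mathrm{Hom}_R(B,B)\otimes^{\mathbf L}_R\bar R\simeq\bar R$; likewise for $C$. Since $t$ is regular on $M$, we have $\bar B\otimes^{\mathbf L}_{\bar R}\bar C\simeq(B\otimes^{\mathbf L}_RC)\otimes^{\mathbf L}_R\bar R\simeq M\otimes_R^{\mathbf L}\bar R\simeq M/tM$, so $\operatorname{Tor}_n^{\bar R}(\bar B,\bar C)=0$ for $n\ge1$. Let $U$ be the cone of $R\to\mathbf R\mathrm{Hom}_R(M,M)$. If $M/tM$ were semidualizing over $\bar R$, then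
$$\mathbf R\mathrm{Hom}_R(M,M)\otimes^{\mathbf L}_R\bar R\simeq\mathbf R\mathrm{Hom}_{\bar R}(M/tM,M/tM)$$
would give $U\otimes^{\mathbf L}_R\bar R\simeq0$. Then $t$ would be bijective on each finitely generated module $H^i(U)$, so $U\simeq0$ by Nakayama and $M$ would be semidualizing, a contradiction.

**Every dimension $\ge1$, generically Gorenstein.** For $m\ge0$ let $R_m=R[[y_1,\dots,y_m]]$. This ring is complete Cohen–Macaulay of dimension $m+1$, and it is Gorenstein at all minimal primes. Indeed its minimal primes are the ideals $\mathfrak qR_m$ with $\mathfrak q$ a minimal prime of $R$, as $R_m/\mathfrak qR_m=(R/\mathfrak q)[[y_1,\dots,y_m]]$ is a domain; and $(R_m)_{\mathfrak qR_m}$ is flat over the Gorenstein ring $R_{\mathfrak q}$ with closed fibre a field. By faithfully flat base change, $B\otimes_RR_m$ and $C\otimes_RR_m$ are Tor-independent semidualizing modules whose tensor product $M\otimes_RR_m$ is not semidualizing. That tensor product is maximal Cohen–Macaulay, since $t,y_1,\dots,y_m$ is a regular sequence on it. Here the hypothesis "Gorenstein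 on the punctured spectrum" has been weakened to "Gorenstein at the minimal primes".
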